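\title{A countably compact Fr\'echet group whose square is not Fr\'echet}

\begin{abstract}
Assuming $\diamondsuit$, we construct for every integer $n\ge 1$ a sequentially compact boolean topological group $G$ such that $G^n$ is Fr\'echet and $G^{n+1}$ is not. The case $n=1$ shows that it is consistent with ZFC that the product of two countably compact Fr\'echet groups is not Fr\'echet. The group is built in $\omega_1$ steps. At each step new compact metrizable subgroups are attached, which makes sequences converge, and countably many characters are fixed, which keeps $n+1$ arrays of null sequences from having a common null diagonal.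
\end{abstract}

\section{Introduction}

All topological groups in this paper are Hausdorff, and products carry the product topology. A space $X$ is \emph{Fr\'echet} (Fr\'echet--Urysohn) if, whenever a point $x$ lies in the closure of a set $A\subseteq X$, some sequence of points of $A$ converges to $x$. A space is \emph{countably compact} if every countable open cover has a finite subcover; equivalently, if every infinite subset has an accumulation point. It is \emph{sequentially compact} if every sequence has a convergent subsequence. A sequentially compact space is countably compact, because an infinite set contains an injective sequence and the limit of a convergent subsequence is an accumulation point. For Hausdorff Fr\'echet spaces the converse holds: if $x$ is an accumulation point of the set $A$ of terms of an injective sequence, then a sequence in $A\setminus\{x\}$ converging to $x$ takes each value finitely often, so one of its subsequences is a subsequence of the given one. A group is \emph{boolean} if $g+g=0$ for all $g$.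

The Fr\'echet property says that sequences determine closures in one step. Metrizable spaces have it, and a product of two metrizable groups is metrizable. Here is a countably compact Fr\'echet group that is not metrizable.

\begin{example}\label{ex:sigma}
Let $W$ be the subgroup of $\mathbb{F}_2^{\omega_1}$ of all points with countable support. A sequence in $W$ lies in the compact metrizable group $\mathbb{F}_2^{S}$ for a countable $S\subseteq\omega_1$, so $W$ is sequentially compact. Countably many basic neighborhoods of $0$ restrict only countably many coordinates, so their intersection is not $\{0\}$ and $W$ is not metrizable. To see that $W$ is Fr\'echet, let $0\in\overline{A}$ (the general case follows by translation). Choose $a_0,a_1,\ldots\in A$, enumerating each support as a sequence, so that $a_k$ vanishes at the first $k$ points of the support of $a_j$ for every $j<k$. At each coordinate only finitely many $a_k$ are nonzero, so $a_k\to 0$. A bijection $\omega_1\times 2\to\omega_1$ identifies $W\times W$ with $W$, so all finite powers of $W$ are Fr\'echet.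
\end{example}

Compact metrizable groups and the group $W$ suggest that, for countably compact groups, the Fr\'echet property passes to products. The following question is posed in \cite{Shibakov}.

\begin{quote}
\emph{Do there exist countably compact Fr\'echet groups $H$ and $G$ such that $H\times G$ is not Fr\'echet?}
\end{quote}

Two facts are stated in \cite{Shibakov}. First, it is consistent with ZFC that no two countably compact Fr\'echet groups have a non-Fr\'echet product, so such groups cannot be constructed in ZFC alone and the question is one of consistency. Second, under $\diamondsuit$ there is a countably compact boolean Fr\'echet group that is not $\alpha_3$. (A space is $\alpha_3$ if for every point $x$ and all injective sequences $S_0,S_1,\ldots$ converging to $x$ some sequence converging to $x$ has infinitely many terms in common with $S_i$ for infinitely many $i$.) Neither fact is used in the proof of the following theorem.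

\begin{theorem}\label{thm:main}
Assume $\diamondsuit$. For every integer $n\ge1$ there is a Hausdorff boolean topological group $G$, a subgroup of some $\{0,1\}^I$ with $|I|\le\omega_1$, which is sequentially compact, hence countably compact, such that $G^n$ is Fr\'echet and $G^{n+1}$ is not Fr\'echet.
\end{theorem}

The principle $\diamondsuit$ holds in the constructible universe $L$; it is recalled in Section~\ref{sec:construction}. The case $n=1$ and the first fact quoted from \cite{Shibakov} give the answer to the question.

\begin{corollary}\label{cor:answer}
It is consistent with ZFC that there are countably compact Fr\'echet groups $H$ and $G$ such that $H\times G$ is not Fr\'echet, and one may take $H=G$. The existence of such groups is independent of ZFC.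
\end{corollary}

The proof is the same for all $n$, and the reader may take $n=1$ throughout. Section~\ref{sec:arrays} isolates the obstruction to the Fr\'echet property that we build into $G^{n+1}$. Section~\ref{sec:chains} introduces the two tools, characters and attached compact groups. Section~\ref{sec:systems} tries them on three examples and extracts the inductive hypothesis. Sections~\ref{sec:attach}--\ref{sec:steps} treat the successor step, and Section~\ref{sec:construction} runs the recursion.

\medskip
\noindent\textbf{Conventions.} The integer $n\ge1$ is fixed. Boolean groups are written additively and regarded as vector spaces over $\mathbb{F}_2$; $\langle\cdot\rangle$ is the linear span, and $\Sigma u$ is the sum of the elements of a finite set $u$. A natural number $j$ is identified with $\{0,\dots,j-1\}$. \emph{Thinning} means passing to a subsequence. We use the $\Delta$-system lemma for sequences: if $v_i$ $(i\in\omega)$ are sets of size at most $k$, then after thinning there is a set $R$, the \emph{root}, with $v_i\cap v_{i'}=R$ for all $i\ne i'$. This follows by induction on $k$. If some point lies in infinitely many $v_i$, thin to those, remove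 the point and apply the inductive hypothesis. Otherwise each $v_i$ meets only finitely many others, and there is a pairwise disjoint subsequence.

\section{Arrays and selections}\label{sec:arrays}

Put $D=\omega\times\omega$. The sets $\{m\}\times\omega$ are the \emph{columns} of $D$. A \emph{selection} is an infinite set $f\subseteq D$ that meets every column in a finite set. An infinite subset of a selection is a selection. A family $(X_d)_{d\in f}$ of points of a topological group \emph{converges to $0$} if every neighborhood of $0$ contains $X_d$ for all but finitely many $d\in f$.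

In a Fr\'echet group, countably many null sequences always have a null diagonal.

\begin{lemma}\label{lem:selection}
Let $\Gamma$ be an abelian Fr\'echet group, and let $X_d\in\Gamma\setminus\{0\}$ $(d\in D)$ satisfy $\lim_k X_{(m,k)}=0$ for every $m$. Then $(X_d)_{d\in f}$ converges to $0$ for some selection $f$.
\end{lemma}

\begin{proof}
Put $\beta_m=X_{(0,m)}$, so that $\beta_m\neq0$ and $\beta_m\to0$. Let
\[
A=\{X_{(m,k)}+\beta_m : m,k\in\omega\}\setminus\{0\}.
\]
For fixed $m$ the points $X_{(m,k)}+\beta_m$ converge to $\beta_m\ne0$; almost all of them are nonzero, so $\beta_m\in\overline A$. Hence $0\in\overline A$, and some sequence $X_{d_i}+\beta_{m_i}$ of points of $A$, with $d_i=(m_i,k_i)$, converges to $0$. Suppose that $m_i=m$ for infinitely many $i$. Among these $i$ there is a subsequence along which $k_i$ is constant or $k_i\to\infty$. In the first case the subsequence is constant and nonzero, and in the second it converges to $\beta_m\neq0$. Both are impossible, so $m_i\to\infty$. Then $f=\{d_i:i\in\omega\}$ is a selection, $\beta_{m_i}\to0$, and therefore $X_{d_i}\to0$.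
\end{proof}

Let $x^0,\dots,x^n$ be arrays $(x^s_d)_{d\in D}$ of nonzero points of a group $G$, all of whose columns converge to $0$. Apply the lemma to $X_d=(x^0_d,\dots,x^n_d)$. If no selection makes all $n+1$ arrays converge to $0$, then $G^{n+1}$ is not Fr\'echet. On the other hand, if $G^n$ is Fr\'echet, then any $n$ of the arrays do converge to $0$ along a common selection, and such a selection can be found inside any infinite set of columns and beyond any finite part of each column. So the group has to contain many null diagonals and still avoid a common one. In particular the countable set of all $x^s_d$ cannot lie in a metrizable subgroup, which is where $G$ must differ from the group of Example~\ref{ex:sigma}.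

The topology of $G$ will be the coarsest one making a family $(\varphi_\iota)_{\iota\in I}$ of homomorphisms $G\to\mathbb{F}_2$ continuous. Both $G$ and the family grow in a recursion of length $\omega_1$, with countably many homomorphisms at each stage. There are three tasks.
\begin{itemize}
\item[(A)] Every sequence in $G$ must get a convergent subsequence.
\item[(B)] For every $A\subseteq G^n$ with $0\in\overline A$, some sequence in $A$ must converge to $0$.
\item[(C)] For every selection $f$ there must be $\iota$ and $s\le n$ with $\varphi_\iota(x^s_d)=1$ for infinitely many $d\in f$.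
\end{itemize}
Tasks (A) and (B) create convergent sequences, and each of these restricts all later homomorphisms. Task (C) creates homomorphisms. The difficulty is to meet (A) and (B) so that (C) can still be met afterwards. We record the convergent sequences by placing them in compact groups whose topologies never change.

\section{Chains of compact groups}\label{sec:chains}

\begin{definition}
A \emph{chain} on a boolean group $K$ is a sequence $K_0\le K_1\le\cdots$ of subgroups with $K=\bigcup_jK_j$, where each $K_j$ carries a compact metrizable group topology and is a topological (necessarily closed) subgroup of $K_{j+1}$. A \emph{continuous character} of the chain is a homomorphism $\varphi\colon K\to\mathbb{F}_2$ that is continuous on each $K_j$. A chain $(K'_i)$ on $K'$ \emph{extends} $(K_j)$ if $K\le K'$ and each $K_j$ is a topological subgroup of some $K'_i$. A sequence or family of points of $K$ \emph{escapes} the chain if each $K_j$ contains only finitely many of its members (counted by index).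
\end{definition}

\emph{Reindexing} a chain means passing to a subsequence $(K_{j_l})_l$. This changes neither $K$, nor the continuous characters, nor the escaping families, and each of the two chains extends the other.

We need one fact from the theory of compact groups: a continuous homomorphism from a closed subgroup of a compact abelian group to the circle group extends to a continuous homomorphism on the whole group \cite[24.12]{HR}. On a boolean group such homomorphisms take only the values $\pm1$, so they are the continuous homomorphisms to $\mathbb{F}_2$.

\begin{lemma}\label{lem:characters}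
Let $(K_j)$ be a chain on $K$.
\begin{itemize}
\item[(a)] Every continuous homomorphism $K_j\to\mathbb{F}_2$ extends to a continuous character of the chain.
\item[(b)] If $y_l\in K_{l+1}\setminus K_l$ for all $l\in\omega$, there is a continuous character $\psi$ of the chain with $\psi(y_l)=1$ for all $l$.
\item[(c)] Some countable set of continuous characters separates the points of $K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Extend from $K_j$ to $K_{j+1}$, then to $K_{j+2}$, and so on.

(b) Let $\psi=0$ on $K_0$. Suppose $\psi$ is defined and continuous on $K_l$. On the closed subgroup $K_l\cup(y_l+K_l)$ of $K_{l+1}$ put $\psi(y_l+k)=1+\psi(k)$ for $k\in K_l$. This is a homomorphism, and it is continuous because the two cosets are disjoint and closed. Extend it to $K_{l+1}$.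

(c) If $0\ne x\in K_j$, the nonzero homomorphism on $\{0,x\}$ extends continuously to $K_j$, so the continuous homomorphisms $K_j\to\mathbb{F}_2$ separate the points of $K_j$. There are countably many of them, since each is determined by its clopen kernel and a clopen subset of a compact metrizable space is a finite union of members of a countable base. Extend them all, for all $j$, by (a).
\end{proof}

Part (b) is the tool for task (C): an escaping sequence can be thinned, and the chain reindexed, so that (b) applies. The tool for tasks (A) and (B) is the next lemma. To make a sequence $(b_l)$ converge to $0$, we glue a copy of the Cantor group to $K$, identifying its $l$-th unit vector with $b_l$. Some independence is needed for this; a sequence in $K_0$ that already converges to a nonzero point cannot be made null.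

\begin{lemma}\label{lem:glue}
Let $(K_j)$ be a chain on $K$, let $\Lambda$ be a finite nonempty set, and let $b^t_l\in K_{l+1}$ $(l\in\omega,\ t\in\Lambda)$ be such that, for every $l$, no nonempty sum of the $b^t_l$ $(t\in\Lambda)$ lies in $K_l$. Then there is a chain $(K'_j)$ on a group $K'\ge K$ such that each $K_j$ is a topological subgroup of $K'_j$ and
\begin{itemize}
\item[(i)] $K'_j\cap K=K_j+\langle b^t_l:l\in\omega,\ t\in\Lambda\rangle$;
\item[(ii)] $b^t_l\in K'_0$, and $\lim_lb^t_l=0$ in $K'_0$ for each $t$;
\item[(iii)] every continuous character of $(K_j)$ that vanishes at all but finitely many $b^t_l$ extends to a continuous character of $(K'_j)$.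
\end{itemize}
\end{lemma}

\begin{proof}
Let $C=\mathbb{F}_2^{\omega\times\Lambda}$ with the product topology. For finite $e\subseteq\omega\times\Lambda$ let $b_e=\sum_{(l,t)\in e}b^t_l$, and let $1_e\in C$ be the indicator of $e$. The set $N=\{(b_e,1_e):e\text{ finite}\}$ is a subgroup of $K\times C$.

If $b_e\in K_j$, then $e\subseteq j\times\Lambda$. Otherwise the largest first coordinate $l$ of a member of $e$ satisfies $l\ge j$. The terms of $b_e$ with first coordinate less than $l$ lie in $K_l$, and so does $b_e$; hence a nonempty sum of the $b^t_l$ $(t\in\Lambda)$ lies in $K_l$, contrary to the hypothesis. So $N_j=N\cap(K_j\times C)$ is finite, and in particular closed.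

Let $K'=(K\times C)/N$, write $[k,g]$ for the class of $(k,g)$, and let $K'_j$ be the image of $K_j\times C$, with the topology of the quotient $(K_j\times C)/N_j$. This is a compact metrizable group. The inclusions $K'_j\to K'_{j+1}$ and the maps $K_j\to K'_j$, $k\mapsto[k,0]$, are continuous homomorphisms; they are injective, the latter because $(k,0)\in N$ forces $k=0$. A continuous injection of a compact space into a Hausdorff space is an embedding. So $(K'_j)$ is a chain on $K'$, and we identify $k\in K$ with $[k,0]$.

Since $(b^t_l,1_{\{(l,t)\}})\in N$, we have $b^t_l=[0,1_{\{(l,t)\}}]\in K'_0$, and $1_{\{(l,t)\}}\to0$ in $C$ as $l\to\infty$. This gives (ii) and the inclusion $\supseteq$ in (i). If $[k,0]=[k',g]$ with $k'\in K_j$, then $(k+k',g)\in N$, so $k=k'+b_e$ for some finite $e$; this gives $\subseteq$. For (iii), let $\varphi$ vanish at almost all $b^t_l$. The homomorphism $(k,g)\mapsto\varphi(k)+\sum_{(l,t)}g(l,t)\varphi(b^t_l)$ involves only finitely many coordinates of $g$, so it is continuous on each $K_j\times C$. At $(b_e,1_e)$ it takes the value $\varphi(b_e)+\varphi(b_e)=0$. It therefore induces a continuous character of $(K'_j)$ that extends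 $\varphi$.
\end{proof}

Whenever a group is enlarged in this way we replace $K'$ by an isomorphic copy that contains $K$ as a subset.

\section{Three examples and the inductive hypothesis}\label{sec:systems}

Let $n=1$. Let $M=\mathbb{F}_2^{\{0,1\}\times D}$ with the product topology, let $x^s_d\in M$ be the unit vector at $(s,d)$, let $Z$ be the set of all $x^s_d$, and let $K_j$ be the closed subgroup of vectors supported in the first $j$ columns. Then $(K_j)$ is a chain, the columns of $x^0$ and $x^1$ converge to $0$ in groups of the chain, and the coordinate projections are continuous characters that separate points. Let $d_i=(i,0)$ and $f_0=\{d_i:i\in\omega\}$. Each coordinate projection vanishes at almost every term of the sequences $(a_i)$ below, so task (B) may ask that $(a_i)$ converge to $0$.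

\begin{example}[one array is made null, the other is not]\label{ex:one}
Let $a_i=x^0_{d_i}$. Let $C\le M$ be the compact group of vectors supported in $\{0\}\times f_0$, and put $K'_j=K_j+C$. Then $a_i\to0$ in $K'_0$. For $v\in K'_j$ we have $v(1,d_i)=0$ when $i\ge j$, so $\psi(v)=\sum_iv(1,d_i)$ is a continuous character of $(K'_j)$, and $\psi(x^1_{d_i})=1$ for all $i$. Once $\psi$ is added to the family of characters, task (C) is met for every infinite subset of $f_0$. The character exists because $x^1_{d_i}\in K'_{i+1}\setminus K'_i$. Had the request concerned the pairs $(x^0_{d_i},x^1_{d_i})\in K^2$, no array would be left to carry $\psi$. A request in $K^n$ against $n+1$ arrays leaves one.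
\end{example}

\begin{example}[a hidden relation]\label{ex:two}
Let $a_i=x^0_{d_i}+x^1_{d_i}$. The naive solution is $K'_j=K_j+C$, where $C$ consists of the vectors $v$ supported in $\{0,1\}\times f_0$ with $v(0,d_i)=v(1,d_i)$ for all $i$. Then $a_i\to0$ in $C$, the coordinate projections still separate points, and $Z\cap K'_j=Z\cap K_j$. Yet the two arrays are now tied together. Task (B) may next ask for a null subsequence of $(x^0_{d_i})$. In a compact group that contains $C$ and in which such a subsequence converges to $0$, the points $x^1_{d_i}=x^0_{d_i}+a_i$ converge to $0$ along the same subsequence, and no later continuous character can meet task (C) for it.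

The remedy is to make the summands converge separately, to a common \emph{new} point. The map $\psi(v)=\sum_i\bigl(v(0,d_i)+v(1,d_i)\bigr)$ is a continuous character of $(K_j)$. Embed $K=\bigcup_jK_j$ in $M\times\mathbb{F}_2$ by $v\mapsto(v,\psi(v))$, let $C''$ be the group of all vectors supported in $\{0,1\}\times f_0$, and put $K'_j=(K_j+C'')\times\mathbb{F}_2$ and $p=(0,1)$. In $K'_0$ both $x^0_{d_i}$ and $x^1_{d_i}$ converge to $p\neq0$, so $a_i\to p+p=0$. The last coordinate is a continuous character equal to $1$ at all $x^s_{d_i}$.
\end{example}

\begin{example}[long sums]\label{ex:three}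
Let $a_i=\sum_{k\le i}x^0_{(i,k)}$. The supports are disjoint, so $C=\{\sum_{i\in S}a_i:S\subseteq\omega\}$ is a compact subgroup of $M$ in which $a_i\to0$. Put $K'_j=K_j+C$. Let $u\subseteq Z$ with $|u|\le k$ and $\Sigma u=w+\sum_{i\in S}a_i$, $w\in K_j$. If $i\in S$ and $i\ge j$, then $\Sigma u$ has $i+1$ nonzero entries in column $i$, so $i<k$. Thus $\Sigma u\in K_j+\langle a_i:i<k\rangle$. Modulo $K_j$ only finitely many relations of length at most $k$ have appeared, and no infinite family of short relations as in Example~\ref{ex:two} arises.
\end{example}

The examples say what to forbid: infinitely many disjoint relations of bounded length among the points of $Z$ outside a group of the chain. The bound on the length matters, since in Example~\ref{ex:three} the group $K'_0$ contains the sums $a_i$ of pairwise disjoint sets of growing size.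

\begin{definition}
Let $Z$ be a subset of a boolean group $K$. A subgroup $L\le K$ is \emph{almost independent} (with respect to $Z$) if there is no infinite family of pairwise disjoint nonempty finite sets $u\subseteq Z\setminus L$ of bounded size with $\Sigma u\in L$. Put $Z^{(k)}=\{\Sigma u:u\subseteq Z,\ |u|\le k\}$; then $Z^{(k)}+Z^{(k')}\subseteq Z^{(k+k')}$. A sequence $(a_i)$ in $K$ \emph{strongly escapes} a chain $(K_j)$ on $K$ if for all $j$ and $k$ we have $a_i\in K_j+Z^{(k)}$ for only finitely many $i$.
\end{definition}

Let $\Phi=(\varphi_\iota)_{\iota\in I}$ be a family of homomorphisms $K\to\mathbb{F}_2$. A sequence or family in $K$ is \emph{$\Phi$-null} if each $\varphi_\iota$ vanishes at all but finitely many of its members. The \emph{$\Phi$-topology} on $K$ is the coarsest topology making all $\varphi_\iota$ continuous; a sequence is $\Phi$-null if and only if it converges to $0$ in it. If $\Phi$ separates points, then $g\mapsto(\varphi_\iota(g))_\iota$ embeds $K$ with the $\Phi$-topology in $\mathbb{F}_2^I$, and if moreover $I$ is countable this topology is metrizable.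

\begin{definition}\label{def:system}
A \emph{system} $\mathcal S$ consists of a chain $(K_j)$ on a group $K$, a family $\Phi=(\varphi_\iota)_{\iota\in I}$ of continuous characters with $I$ countable, and pairwise distinct nonzero points $x^s_d\in K$ $(0\le s\le n,\ d\in D)$, such that the following holds. Here $Z=\{x^s_d:s\le n,\ d\in D\}$, and a selection $f$ is called \emph{$\Phi$-null} if $(x^s_d)_{d\in f}$ is $\Phi$-null for every $s\le n$.
\begin{itemize}
\item[(S0)] $\Phi$ separates the points of $K$.
\item[(S1)] For each $m$ there is $j$ such that all $x^s_{(m,k)}$ $(s\le n,\ k\in\omega)$ lie in $K_j$ and $\lim_kx^s_{(m,k)}=0$ in $K_j$ for each $s$.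
\item[(S2)] Every $K_j$ is almost independent with respect to $Z$.
\item[(S3)] If $f$ is a $\Phi$-null selection, then $(x^s_d)_{d\in f}$ escapes the chain for every $s\le n$.
\end{itemize}
A system $\mathcal S'$ \emph{extends} $\mathcal S$ if it has the same points $x^s_d$, its chain extends the chain of $\mathcal S$, $I\subseteq I'$, and $\varphi'_\iota|K=\varphi_\iota$ for $\iota\in I$.
\end{definition}

One cannot require that a system have no $\Phi$-null selection: in the $\Phi$-topology $K^{n+1}$ is metrizable, so Lemma~\ref{lem:selection} produces one. Condition (S3) says that every $\Phi$-null selection is still within reach of Lemma~\ref{lem:characters}(b), through whichever array we like.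

Extension of systems is transitive. Let $\mathcal S'$ extend $\mathcal S$. A sequence that converges in some $K_j$ converges to the same point in some $K'_i$, and a $\Phi'$-null family in $K$ is $\Phi$-null; so what has been achieved toward (A), (B), (C) persists. Reindexing the chain of a system gives a system extending it. So does adding countably many continuous characters to $\Phi$, under new indices, since this only reduces the set of null selections. Condition (S1) passes to every chain that extends the given one.

\begin{lemma}\label{lem:initial}
There is a system $\mathcal S^0$.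
\end{lemma}

\begin{proof}
Let $K_j$ be the group of vectors in $\mathbb{F}_2^{\{0,\dots,n\}\times D}$ supported in $\{0,\dots,n\}\times j\times\omega$, with the product topology. Let $x^s_d$ be the unit vector at $(s,d)$, and let $\Phi$ consist of the coordinate projections. Then (S0) holds, and (S1) holds with $j=m+1$. The points of $Z\setminus K_j$ are unit vectors in columns $m\ge j$, so no nonempty sum of them lies in $K_j$; this gives (S2). A selection has only finitely many points in the first $j$ columns, which gives (S3).
\end{proof}

\begin{lemma}\label{lem:limit}
Let $\lambda<\omega_1$ be a limit ordinal and let $(\mathcal S^\alpha)_{\alpha<\lambda}$ be systems, each extending the earlier ones. There is a system $\mathcal S^\lambda$ extending all $\mathcal S^\alpha$ with $K^\lambda=\bigcup_{\alpha<\lambda}K^\alpha$ and $I^\lambda=\bigcup_{\alpha<\lambda}I^\alpha$.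
\end{lemma}

\begin{proof}
Fix $\alpha_0<\alpha_1<\cdots$ with supremum $\lambda$. Choose $i_0,i_1,\dots$ inductively so that $K^\lambda_k=K^{\alpha_k}_{i_k}$ contains $K^\lambda_{k-1}$ (if $k>0$) and all $K^{\alpha_m}_i$ with $m,i\le k$ as topological subgroups. This is possible because each of these finitely many groups is a topological subgroup of some group of the chain of $\mathcal S^{\alpha_k}$. Then $(K^\lambda_k)_k$ is a chain on $K^\lambda$. It extends the chain of each $\mathcal S^\alpha$, since $K^\alpha_j$ is a topological subgroup of some $K^{\alpha_m}_i$ with $\alpha_m\ge\alpha$.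

The set $I^\lambda$ is countable. For $\iota\in I^\lambda$ let $\varphi^\lambda_\iota$ be the union of the $\varphi^\alpha_\iota$ over all $\alpha$ with $\iota\in I^\alpha$. It is continuous on $K^\lambda_k$: take $\beta<\lambda$ with $\beta\ge\alpha_k$ and $\iota\in I^\beta$; then $K^\lambda_k$ is a topological subgroup of some $K^\beta_i$, on which $\varphi^\beta_\iota$ is continuous. A nonzero point lies in some $K^\alpha$, where $\Phi^\alpha$ separates it from $0$; so (S0) holds. Condition (S1) is inherited, and (S2) holds because each $K^\lambda_k$ belongs to the chain of $\mathcal S^{\alpha_k}$. Finally, a $\Phi^\lambda$-null selection $f$ is $\Phi^{\alpha_k}$-null, so by (S3) for $\mathcal S^{\alpha_k}$ the group $K^\lambda_k=K^{\alpha_k}_{i_k}$ contains $x^s_d$ for only finitely many $d\in f$.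
\end{proof}

\section{Attaching sequences with prescribed limits}\label{sec:attach}

To make $(z_l)$ converge to a point $c$, apply Lemma~\ref{lem:glue} to $b_l=z_l+c$. For (S3) we must know which points of $Z$ enter the new groups, and for (S2) which short sums of points of $Z$ do. Both questions are settled by a stronger form of the independence in Lemma~\ref{lem:glue}: the terms with index $l$ should be independent modulo the $l$-th group \emph{and modulo sums of at most $l+1$ other points of $Z$}. This can be arranged by thinning for two kinds of sequences, escaping sequences in $Z$ (as in Examples~\ref{ex:one} and~\ref{ex:two}) and strongly escaping sequences (as in Example~\ref{ex:three}). The auxiliary sequences $y^v$ below play the part of $x^1_{d_i}$ in Example~\ref{ex:one}.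

\begin{lemma}\label{lem:attach}
Let $(K_j)$ be a chain on $K$, let $Z\subseteq K$, and let all $K_j$ be almost independent. Let $Q,T,Y$ be finite sets with $Q\cap T=\emptyset\neq Q\cup T$. Let $z^r_i\in Z$ $(r\in Q)$, $a^t_i\in K$ $(t\in T)$, $y^v_i\in K$ $(v\in Y)$ for $i\in\omega$, and let $c^r,c^t\in K$ $(r\in Q,\ t\in T)$; the latter are called \emph{targets}. Assume:
\begin{itemize}
\item[(H1)] the $z^r_i$ $(i\in\omega,\ r\in Q)$ are pairwise distinct, and each sequence $(z^r_i)_i$ escapes;
\item[(H2)] for every nonempty $\tau\subseteq T$ the sequence $\bigl(\sum_{t\in\tau}a^t_i\bigr)_i$ strongly escapes;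
\item[(H3)] each sequence $(y^v_i)_i$ escapes.
\end{itemize}
Then there are a common subsequence of all these sequences, indexed again by $l\in\omega$, a reindexing $L_l=K_{j_l}$ of the chain, and a chain $(K'_l)$ on a group $K'\ge K$ with each $L_l$ a topological subgroup of $K'_l$, such that, with $Z_0=\{z^r_l:l\in\omega,\ r\in Q\}$:
\begin{itemize}
\item[(E1)] $z^r_l,a^t_l\in K'_0$, and $\lim_lz^r_l=c^r$, $\lim_la^t_l=c^t$ in $K'_0$;
\item[(E2)] $Z\cap K'_j\subseteq L_j\cup Z_0$ for all $j$;
\item[(E3)] all $K'_j$ are almost independent;
\item[(E4)] a continuous character $\varphi$ of $(K_j)$ with $\varphi(z^r_l)\to\varphi(c^r)$ and $\varphi(a^t_l)\to\varphi(c^t)$ for all $r,t$ extends to a continuous character of $(K'_j)$;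
\item[(E5)] if $y^v_l\in Z\setminus Z_0$, then $y^v_l\in K'_{l+1}\setminus K'_l$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Step 1: spacing.} We thin and reindex so that
\begin{itemize}
\item[(T1)] all targets lie in $L_0$; $z^r_l,a^t_l,y^v_l\in L_{l+1}$; and $y^v_l\notin L_l$;
\item[(T2)] if $e\subseteq Q$ and $\tau\subseteq T$ are not both empty, $u\subseteq Z\setminus\{z^r_l:r\in Q\}$ and $|u|\le l+1$, then $\sum_{r\in e}z^r_l+\sum_{t\in\tau}a^t_l+\Sigma u\notin L_l$.
\end{itemize}
Choose $j_0$ with all targets in $K_{j_0}$. Suppose $j_l$ is chosen, and put $L_l=K_{j_l}$. We claim that for all but finitely many $i$ there are no $e,\tau$, not both empty, and $u\subseteq Z\setminus\{z^r_i:r\in Q\}$ with $|u|\le l+1$ and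
\begin{equation}\label{eq:bad}
\sum_{r\in e}z^r_i+\sum_{t\in\tau}a^t_i+\Sigma u\in L_l .
\end{equation}
Suppose \eqref{eq:bad} holds for infinitely many $i$, with sets $u=u_i$ and, after thinning, with the same $e$ and $\tau$. If $\tau\ne\emptyset$, then $\sum_{t\in\tau}a^t_i\in L_l+Z^{(|Q|+l+1)}$ for infinitely many $i$, contrary to (H2). So $\tau=\emptyset$ and $e\neq\emptyset$. By (H1) we may drop finitely many $i$ so that no $z^r_i$ lies in $L_l$. Removing from $u_i$ its elements in $L_l$ preserves \eqref{eq:bad}. Let $v_i=\{z^r_i:r\in e\}\cup u_i$, a disjoint union. Then $v_i\subseteq Z\setminus L_l$, $|v_i|\le|Q|+l+1$ and $\Sigma v_i\in L_l$. Thin so that the $v_i$ form a $\Delta$-system with root $R$. The $z^r_i$ are distinct and $R$ is finite, so after dropping finitely many $i$ all $v_i\setminus R$ are nonempty. Split the remaining indices into infinitely many pairs $\{i,i'\}$. The sets $(v_i\setminus R)\cup(v_{i'}\setminus R)$ are nonempty, pairwise disjoint, of bounded size and contained in $Z\setminus L_l$. Their sums are $\Sigma v_i+\Sigma v_{i'}\in L_l$, because $\Sigma R$ cancels. This contradicts the almost independence of $L_l$ and proves the claim.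

By the claim and (H3) there is an index $i_l$, larger than $i_{l-1}$ if $l>0$, for which \eqref{eq:bad} has no solution and $y^v_{i_l}\notin L_l$ for all $v$. Choose $j_{l+1}>j_l$ with all $z^r_{i_l},a^t_{i_l},y^v_{i_l}$ in $K_{j_{l+1}}$. Writing $l$ for $i_l$ gives (T1) and (T2).

\emph{Step 2: gluing.} Let $b^r_l=z^r_l+c^r$ and $b^t_l=a^t_l+c^t$. By (T1) these points lie in $L_{l+1}$, and they are congruent to $z^r_l$ and $a^t_l$ modulo $L_0$. By (T2) with $u=\emptyset$, no nonempty sum of those with index $l$ lies in $L_l$. Let $(K'_j)$ be the chain given by Lemma~\ref{lem:glue} for $(L_l)$ and $\Lambda=Q\cup T$. Since the targets lie in $L_0\le K'_0$, part (ii) of that lemma gives (E1). Convergence in $\mathbb{F}_2$ means eventual equality, so a character as in (E4) vanishes at almost all $b^r_l,b^t_l$, and part (iii) gives (E4). By part (i), and since the targets lie in $L_0$, every element $g$ of $K'_j\cap K$ has the form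
\begin{equation}\label{eq:form}
g=w+\sum_{l\in F}\Bigl(\sum_{r\in e_l}z^r_l+\sum_{t\in\tau_l}a^t_l\Bigr),\qquad w\in L_j,\quad F\subseteq\omega\text{ finite},\quad(e_l,\tau_l)\ne(\emptyset,\emptyset).
\end{equation}

\emph{Step 3: short sums.} Let $u\subseteq Z\setminus Z_0$ be finite with $g=\Sigma u\in K'_j$, written as in \eqref{eq:form}. We claim that every $l\in F$ satisfies $l<j$ or $l+1<|u|$. It suffices to prove this for $l=\max F$. If $l\ge j$, then $w$ and, by (T1), all terms with smaller index lie in $L_l$. Hence $\sum_{r\in e_l}z^r_l+\sum_{t\in\tau_l}a^t_l+\Sigma u\in L_l$, and (T2) forces $|u|>l+1$.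

For (E2) let $g\in(Z\cap K'_j)\setminus Z_0$ and take $u=\{g\}$. The claim gives $F\subseteq j$, so $g\in L_j$ by (T1). For (E5), $y^v_l\in L_{l+1}\le K'_{l+1}$ and $y^v_l\notin L_l\cup Z_0$, so $y^v_l\notin K'_l$ by (E2).

For (E3) suppose that $\mathcal U$ is an infinite family of pairwise disjoint nonempty sets $u\subseteq Z\setminus K'_j$ with $|u|\le k$ and $\Sigma u\in K'_j$. Since $Z_0\subseteq K'_0\le K'_j$, every $u\in\mathcal U$ is disjoint from $Z_0$. By the claim $\Sigma u$ lies in $H=L_j+\langle z^r_l,a^t_l:l<\max(j,k)\rangle$. The quotient $H/L_j$ is a finitely generated boolean group, hence finite, so infinitely many $u\in\mathcal U$ have their sums in one coset of $L_j$. Split these into pairs and take the union of each pair. This gives infinitely many pairwise disjoint nonempty sets of size at most $2k$, contained in $Z\setminus K'_j\subseteq Z\setminus L_j$, with sums in $L_j$, contrary to the almost independence of $L_j$.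
\end{proof}

Without almost independence the lemma fails. Take the naive chain of Example~\ref{ex:two} and $z_i=x^0_{d_i}$. Then $z_i+x^1_{d_i}$ lies in the first group of the chain, so the points $x^1_{d_l}$ enter $K'_0$ together with the $z_l$, against (E2).

\medskip
\noindent\textbf{New points.} Targets will often be points outside $K$. Let $(K_j)$ be a chain on $K\supseteq Z$, let $P$ be a finite discrete boolean group with basis $p_1,\dots,p_g$ $(g\ge0)$, and put $K^+=K\oplus P$ and $K^+_j=K_j\oplus P$ with the product topology. This is a chain in which each $K_j$ is a topological subgroup of $K_j^+$, and $K\cap K^+_j=K_j$. The last equality has three consequences. We have $Z\cap K_j^+=Z\cap K_j$. If $K_j$ is almost independent, so is $K^+_j$, since sums of points of $Z$ lie in $K$. Sequences in $K$ that escape or strongly escape $(K_j)$ do the same for $(K_j^+)$, since $a+\Sigma u\in K_j^+$ with $a\in K$ and $u\subseteq Z$ implies $a+\Sigma u\in K_j$. Moreover a continuous character of $(K_j)$ extends to $(K_j^+)$ with arbitrarily prescribed values at $p_1,\dots,p_g$. We call this \emph{adjoining new points}.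

The next lemma shows that only the sequences $z^r$ with target $0$ endanger (S3).

\begin{lemma}\label{lem:preserve}
Let $\mathcal S$ be a system, and let $(K'_j)$ be obtained by adjoining new points and applying Lemma~\ref{lem:attach} to $(K^+_j)$. Let $\Phi'=(\varphi'_\iota)_{\iota\in I'}$ be a family of continuous characters of $(K'_j)$ that separates points, with $I'\supseteq I$ countable and $\varphi'_\iota|K=\varphi_\iota$ for $\iota\in I$. Suppose that
\begin{itemize}
\item[$(*)$] there are no $r\in Q$ with $c^r=0$, $s\le n$ and $\Phi'$-null selection $f$ such that $\{x^s_d:d\in f\}\subseteq\{z^r_l:l\in\omega\}$.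
\end{itemize}
Then $(K'_j)$, $\Phi'$ and the points $x^s_d$ form a system extending $\mathcal S$.
\end{lemma}

\begin{proof}
Here $L_l=K_{j_l}\oplus P$, and $K_{j_l}\le L_l\le K'_l$ as topological subgroups. So the new chain extends the old one and (S1) is inherited. Condition (S0) is assumed, and (S2) is (E3). Suppose (S3) fails. Then there are a $\Phi'$-null selection $f$, $s\le n$ and $l$ with $x^s_d\in K'_l$ for infinitely many $d\in f$. The selection $f$ is $\Phi$-null, so by (S3) for $\mathcal S$ only finitely many of these $x^s_d$ lie in $Z\cap L_l=Z\cap K_{j_l}$. By (E2) there are $r\in Q$ and an infinite $f'\subseteq f$ with $\{x^s_d:d\in f'\}\subseteq\{z^r_l:l\in\omega\}$. Let $\varphi\in\Phi'$. It vanishes at almost all $x^s_d$ $(d\in f')$, and these points are distinct, so it vanishes at $z^r_l$ for infinitely many $l$. Since $z^r_l\to c^r$ in $K'_0$ and $\varphi$ is continuous there, $\varphi(c^r)=0$. As $\Phi'$ separates points, $c^r=0$, and $f'$ contradicts $(*)$.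
\end{proof}

\section{A normal form for sequences}\label{sec:normal}

Lemma~\ref{lem:attach} handles escaping sequences in $Z$ and strongly escaping sequences. An arbitrary sequence in $K^h$ reduces to these two kinds and to sequences that already converge. Hypothesis (H2) concerns all sums of coordinates, so a linear change of coordinates comes first. For $e\in\mathbb{F}_2^h$ and $(a^1_i,\dots,a^h_i)\in K^h$ put $a^e_i=\sum_{t}e_ta^t_i$.

\begin{lemma}\label{lem:normal}
Let $\mathcal S$ be a system and $(a^1_i,\dots,a^h_i)_i$ a sequence in $K^h$, $h\ge1$. After thinning, and after replacing the coordinates by $a^{e^1}_i,\dots,a^{e^h}_i$ for a suitable basis $e^1,\dots,e^h$ of $\mathbb{F}_2^h$, there are $0\le m\le h$, an index $j$, a finite set $Q$ (empty if $m=0$), points $z^r_i\in Z$ $(r\in Q)$, and sets $\varepsilon^t\subseteq Q$ and points $w^t_i,w^t\in K_j$ for $1\le t\le m$, such that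
\begin{itemize}
\item[(N1)] for every nonempty $\tau\subseteq\{m+1,\dots,h\}$ the sequence $\bigl(\sum_{t\in\tau}a^t_i\bigr)_i$ strongly escapes;
\item[(N2)] the $z^r_i$ are pairwise distinct, and each sequence $(z^r_i)_i$ escapes;
\item[(N3)] for $t\le m$, $a^t_i=w^t_i+\sum_{r\in\varepsilon^t}z^r_i$ and $w^t_i\to w^t$ in $K_j$;
\item[(N4)] the sequences $(\varphi_\iota(z^r_i))_i$ and $(\varphi_\iota(a^t_i))_i$ converge for all $\iota\in I$, $r\in Q$, $t\le h$.
\end{itemize}
These properties persist under further thinning.
\end{lemma}

\begin{proof}
Go through the finitely many $e\in\mathbb{F}_2^h$. If $(a^e_i)_i$ does not strongly escape, there are $j,k$ with $a^e_i\in K_j+Z^{(k)}$ for infinitely many $i$; thin to those $i$ and call $e$ \emph{bounded}. At the end, every $e$ is either bounded, with $a^e_i\in K_j+Z^{(k)}$ for all $i$ and some $j,k$, or $(a^e_i)_i$ strongly escapes. The bounded $e$ form a subspace, since $Z^{(k)}+Z^{(k')}\subseteq Z^{(k+k')}$. Extend a basis $e^1,\dots,e^m$ of it to a basis $e^1,\dots,e^h$ of $\mathbb{F}_2^h$ and change coordinates. A nonempty sum of the last $h-m$ new coordinates is $a^e_i$ for a vector $e$ outside the subspace, which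 gives (N1).

For $t\le m$ write $a^t_i=w^t_i+\Sigma u^t_i$ with $w^t_i\in K_j$, $u^t_i\subseteq Z$, $|u^t_i|\le k$, where $j,k$ do not depend on $t,i$. Let $U_i=\bigcup_{t\le m}u^t_i$. Thin so that the $U_i$ form a $\Delta$-system with root $R$ and the pairwise disjoint sets $U_i\setminus R$ have a common size $q$. Enumerate $U_i\setminus R=\{z^r_i:r<q\}$. There are finitely many possibilities for the sets $u^t_i\cap R$ and $\{r<q:z^r_i\in u^t_i\}$, so we may thin until they equal fixed sets $R^t$ and $\varepsilon^t$. For each $r<q$ in turn, if $(z^r_i)_i$ does not escape, thin so that one group of the chain contains all $z^r_i$. Let $Q$ be the set of those $r<q$ for which $(z^r_i)_i$ escapes. Add $\Sigma R^t$ and the $z^r_i$ with $r\in\varepsilon^t\setminus Q$ to $w^t_i$, enlarge $j$ so that the new $w^t_i$ lie in $K_j$, and replace $\varepsilon^t$ by $\varepsilon^t\cap Q$. This gives (N2) and the formula in (N3). Since $K_j$ is compact metrizable, we can thin so that each $(w^t_i)_i$ converges in $K_j$. Since $I$ is countable and $\mathbb{F}_2$ is finite, a diagonal argument gives (N4).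
\end{proof}

\section{The three successor steps}\label{sec:steps}

Throughout this section $\mathcal S$ is a system. Task (C) follows at once from (S3).

\begin{proposition}\label{prop:C}
For every selection $f$ there is a system $\mathcal S'$ extending $\mathcal S$ in which $f$ is not $\Phi'$-null.
\end{proposition}

\begin{proof}
If $f$ is not $\Phi$-null, take $\mathcal S'=\mathcal S$. Otherwise $(x^0_d)_{d\in f}$ escapes by (S3). Put $j_0=0$; given $j_l$, choose $d_l\in f$ with $x^0_{d_l}\notin K_{j_l}$ and $j_{l+1}>j_l$ with $x^0_{d_l}\in K_{j_{l+1}}$. The $d_l$ are distinct. Lemma~\ref{lem:characters}(b), applied to the reindexed chain, gives a continuous character $\psi$ with $\psi(x^0_{d_l})=1$ for all $l$. Add $\psi$ to $\Phi$.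
\end{proof}

In task (A) the limit is ours to choose, and we choose new points.

\begin{proposition}\label{prop:A}
For every sequence $(a_i)$ in $K$ there is a system $\mathcal S'$ extending $\mathcal S$ in which a subsequence of $(a_i)$ converges in some $K'_j$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:normal} with $h=1$; the only change of coordinates is the identity. If $m=1$ and $Q=\emptyset$, then $a_i=w^1_i$ converges in $K_j$ and $\mathcal S'=\mathcal S$ will do. Otherwise let $T=\emptyset$ if $m=1$, and $T=\{1\}$ if $m=0$ (then $Q=\emptyset$). Adjoin one new point for each element of $Q\cup T$ and let it be the corresponding target $c^r$ or $c^1$. Extend $\varphi_\iota$ to $K^+$ by $\varphi_\iota(c^r)=\lim_i\varphi_\iota(z^r_i)$ and $\varphi_\iota(c^1)=\lim_i\varphi_\iota(a_i)$; the limits exist by (N4). Apply Lemma~\ref{lem:attach} to $(K^+_j)$ with $Y=\emptyset$; (H1) and (H2) are (N2) and (N1). Each $\varphi_\iota$ extends to $K'$ by (E4). Let $\Phi'$ consist of these extensions and of countably many characters separating points, from Lemma~\ref{lem:characters}(c). All targets are nonzero, so $(*)$ holds vacuously and Lemma~\ref{lem:preserve}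 gives a system $\mathcal S'$. If $m=0$, then $a_l\to c^1$ in $K'_0$. If $m=1$, then $a_l=w^1_l+\sum_{r\in\varepsilon^1}z^r_l\to w^1+\sum_{r\in\varepsilon^1}c^r$ in any $K'_{j'}$ that contains $K_j$.
\end{proof}

In task (B) the limit $0$ is prescribed. By (N3) the targets must solve the linear system $\sum_{r\in\varepsilon^t}c^r=w^t$ $(t\le m)$, which has at most $n$ equations. We solve it by elimination and give the free unknowns new points as values, so that only the pivot unknowns, at most $n$ in number, can be $0$. In Example~\ref{ex:one} the system is $c^0=0$. In Example~\ref{ex:two} it is $c^0+c^1=0$, solved by $c^1=p$ and $c^0=p$. A target $c^r=0$ makes one array null along a selection, and several such targets may concern the same selection, as for the sequence $(x^0_{d_i},x^1_{d_i})$ when $n=2$. But there are $n+1$ arrays, so one of them is spared along that selection, and it can be kept from being null.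

\begin{proposition}\label{prop:B}
For every sequence in $K^n$ all of whose coordinates are $\Phi$-null there is a system $\mathcal S'$ extending $\mathcal S$ in which a subsequence converges coordinatewise to $0$ in some $K'_j$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:normal} with $h=n$. Sums of $\Phi$-null sequences are $\Phi$-null and sums of null sequences in $K'_j$ are null, so the hypothesis and the conclusion are unaffected by the invertible change of coordinates. We regard subsets of $Q$ as vectors in $\mathbb{F}_2^Q$.

\emph{Step 1: the targets.} The linear system is consistent in the following sense. Let $\tau\subseteq\{1,\dots,m\}$ with $\sum_{t\in\tau}\varepsilon^t=0$. Then $\sum_{t\in\tau}a^t_i=\sum_{t\in\tau}w^t_i\to\sum_{t\in\tau}w^t$ in $K_j$. The left side is $\Phi$-null and each $\varphi_\iota$ is continuous on $K_j$, so each $\varphi_\iota$ vanishes at the limit, and $\sum_{t\in\tau}w^t=0$ by (S0). Hence there is a linear map $\theta\colon E\to K$ on $E=\langle\varepsilon^1,\dots,\varepsilon^m\rangle\le\mathbb{F}_2^Q$ with $\theta(\varepsilon^t)=w^t$.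

By Gaussian elimination (reduced echelon form, with $B$ the set of pivots) $E$ has a basis $(\eta^b)_{b\in B}$ with $B\subseteq Q$ and $\eta^b\cap B=\{b\}$. Thus $|B|=\dim E\le m\le n$. Adjoin new points $p^r$ $(r\in Q\setminus B)$, extend $\varphi_\iota$ to $K^+$ by $\varphi_\iota(p^r)=\lim_i\varphi_\iota(z^r_i)$, and put
\[
c^r=p^r\quad(r\in Q\setminus B),\qquad c^b=\theta(\eta^b)+\sum_{r\in\eta^b\setminus\{b\}}p^r\quad(b\in B).
\]
Then $\sum_{r\in\eta^b}c^r=c^b+\sum_{r\in\eta^b\setminus\{b\}}p^r=\theta(\eta^b)$. Both sides of $\sum_{r\in\eta}c^r=\theta(\eta)$ are linear in $\eta$, so this holds for all $\eta\in E$, and in particular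
\begin{equation}\label{eq:targets}
\sum_{r\in\varepsilon^t}c^r=w^t\qquad(1\le t\le m).
\end{equation}
The targets agree with the characters already fixed:
\begin{equation}\label{eq:compatible}
\varphi_\iota(z^r_i)\to\varphi_\iota(c^r)\qquad(r\in Q,\ \iota\in I).
\end{equation}
For $r\notin B$ this is the definition of $\varphi_\iota(p^r)$. For $b\in B$ write $\eta^b=\sum_{t\in\tau}\varepsilon^t$. By (N3), $\sum_{r\in\eta^b}z^r_i=\sum_{t\in\tau}(a^t_i+w^t_i)$. Since $\varphi_\iota(a^t_i)\to0$ and $\varphi_\iota(w^t_i)\to\varphi_\iota(w^t)$, the value of $\varphi_\iota$ at this sum tends to $\varphi_\iota(\theta(\eta^b))$. Therefore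
\[
\varphi_\iota(z^b_i)\to\varphi_\iota(\theta(\eta^b))+\sum_{r\in\eta^b\setminus\{b\}}\varphi_\iota(p^r)=\varphi_\iota(c^b).
\]
Let $R_0=\{r\in Q:c^r=0\}$. The $p^r$ are nonzero, so $R_0\subseteq B$ and $|R_0|\le n$.

\emph{Step 2: the selections at risk.} Thin so that $z^r_i=x^{s(r)}_{d^r_i}$ with $s(r)\le n$ independent of $i$. For fixed $r$ the $d^r_i$ are distinct, because the $z^r_i$ are. The set $\{d^r_i:i\in\omega\}$ is a selection, because by (S1) the points $x^s_d$ with $d$ in a given column lie in one group of the chain, and $(z^r_i)_i$ escapes. For $r\in R_0$ we must know how the other arrays behave along this selection, and in particular whether their points are among those being attached. We thin so that, for all $r\in R_0$ and $s\le n$, the sequences $(\varphi_\iota(x^s_{d^r_i}))_i$ $(\iota\in I)$ converge and one of the following holds: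
\begin{itemize}
\item $(r,s)$ is \emph{tied to} some $r'\in Q$, that is, $x^s_{d^r_i}=z^{r'}_i$ for all $i$;
\item $(r,s)$ is \emph{free}, that is, $x^s_{d^r_i}\notin\{z^{r'}_{i'}:i'\in\omega,\ r'\in Q\}$ for all $i$.
\end{itemize}
Convergence is obtained by a diagonal argument over $I$. For the alternative, first thin so that for each of the finitely many triples $(r,s,r')\in R_0\times\{0,\dots,n\}\times Q$ the equality $x^s_{d^r_i}=z^{r'}_i$ holds for all $i$ or for no $i$. Then join $i\ne i'$ by an edge if $x^s_{d^r_i}=z^{r'}_{i'}$ or $x^s_{d^r_{i'}}=z^{r'}_i$ for some triple. Given a triple and $i$, at most one $i'$ satisfies the first equality, since the $z$'s are distinct, and at most one $i'$ satisfies the second, since the $x$'s and the $d^r_{i'}$ are distinct. So every vertex has finite degree, and choosing vertices one at a time yields an infinite set without edges. Thin to it. Now a pair $(r,s)$ that is not tied has $x^s_{d^r_i}\neq z^{r'}_{i'}$ both for $i'=i$ and for $i'\ne i$, so it is free. The alternative persists under further thinning.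

\emph{Step 3: the spared array.} Fix $r\in R_0$. If $s\neq s'$, then $(r,s)$ and $(r,s')$ are not tied to the same $r'$, since $x^s_d\ne x^{s'}_d$. As $|R_0|\le n<n+1$, for some $s\le n$ the pair $(r,s)$ is not tied to an element of $R_0$; it is then free or tied to an element of $Q\setminus R_0$. This is the point where the number of arrays is used. At least one of the following cases occurs.
\begin{itemize}
\item[I.] $\lim_i\varphi_\iota(x^s_{d^r_i})=1$ for some $s\le n$ and $\iota\in I$.
\item[II.] For some $s\le n$ the pair $(r,s)$ is tied to some $r'\in Q\setminus R_0$.
\item[III.] Neither I nor II holds.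
\end{itemize}
Let $Y$ be the set of $r\in R_0$ in case III. For $r\in Y$ there is $s^*(r)\le n$ with $(r,s^*(r))$ free, since II fails; put $y^r_i=x^{s^*(r)}_{d^r_i}$. Since I fails, the selection $\{d^r_i:i\in\omega\}$ is $\Phi$-null, so $(y^r_i)_i$ escapes by (S3). Here (S3) is needed for an array $s^*(r)$ that is not known in advance.

\emph{Step 4: the extension.} If $Q=\emptyset$ and $m=n$, then $a^t_i=w^t_i\to w^t=\theta(0)=0$ in $K_j$ for all $t$, and $\mathcal S'=\mathcal S$ will do. Otherwise apply Lemma~\ref{lem:attach} to $(K^+_j)$ with $Q$, with $T=\{m+1,\dots,n\}$ (regarded as disjoint from $Q$), with targets $c^r$ $(r\in Q)$ and $c^t=0$ $(t\in T)$, and with the sequences $y^r$ $(r\in Y)$. Hypotheses (H1), (H2), (H3) hold by (N2), (N1) and Step 3. Each $\varphi_\iota$ extends to $K'$ by (E4), \eqref{eq:compatible} and $\varphi_\iota(a^t_i)\to0$. For $r\in Y$ the points $y^r_l$ lie in $Z\setminus Z_0$, because $(r,s^*(r))$ is free. By (E5) and Lemma~\ref{lem:characters}(b) there is a continuous character $\psi_r$ of $(K'_j)$ with $\psi_r(y^r_l)=1$ for all $l$. Let $\Phi'$ consist of the extensions of the $\varphi_\iota$, the $\psi_r$ $(r\in Y)$, and countably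 many characters separating the points of $K'$.

\emph{Step 5: condition $(*)$.} Let $r\in R_0$, $s\le n$, and let $f$ be a selection with $\{x^s_d:d\in f\}\subseteq\{z^r_l:l\in\omega\}$. Since $z^r_l=x^{s(r)}_{d^r_l}$ and the $x$'s are distinct, $f\subseteq\{d^r_l:l\in\omega\}$. We show that $f$ is not $\Phi'$-null. In case I, some $\varphi_\iota$ equals $1$ at $x^{s'}_d$ for some $s'$ and almost all $d\in f$. In case II, $x^{s'}_{d^r_l}=z^{r'}_l\to c^{r'}\ne0$ in $K'_0$ for some $s'$ and $r'$; a character in $\Phi'$ that is $1$ at $c^{r'}$ is $1$ at $x^{s'}_d$ for almost all $d\in f$. In case III, $\psi_r(x^{s^*(r)}_d)=1$ for all $d\in f$. So $(*)$ holds, and Lemma~\ref{lem:preserve} gives a system $\mathcal S'$ extending $\mathcal S$.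

\emph{Step 6: convergence.} Take $j'$ with $K_j\le K'_{j'}$. In $K'_{j'}$ we have $a^t_l\to0$ for $t>m$ by (E1). For $t\le m$, (N3), (E1) and \eqref{eq:targets} give $a^t_l=w^t_l+\sum_{r\in\varepsilon^t}z^r_l\to w^t+\sum_{r\in\varepsilon^t}c^r=w^t+w^t=0$.
\end{proof}

\section{The recursion and the proof of Theorem~\ref{thm:main}}\label{sec:construction}

A set $\mathcal C\subseteq\omega_1$ is a \emph{club} if it is unbounded and contains the supremum of each increasing sequence of its elements; a set is \emph{stationary} if it meets every club. The principle $\diamondsuit$ asserts that there are sets $B_\delta\subseteq\delta$ $(\delta<\omega_1)$ such that for every $B\subseteq\omega_1$ the set $\{\delta<\omega_1:B\cap\delta=B_\delta\}$ is stationary. It implies CH, since every $B\subseteq\omega$ equals $B\cap\delta=B_\delta$ for some $\delta\ge\omega$.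

Under CH there are only $\omega_1$ sequences and $\omega_1$ selections to treat, so tasks (A) and (C) are handled by bookkeeping. Task (B) is different. It concerns arbitrary subsets $A$ of $G^n$, and treating all countable subsets one after another does not suffice: if $0$ lies in the closure of a countable set $A'\subseteq A$ at one stage, characters added before $A'$ is treated may separate $0$ from $A'$. We shall see that for club many $\delta$ the part of $A$ listed before stage $\delta$ has $0$ in its closure at stage $\delta$ itself. The principle $\diamondsuit$ presents this part of $A$ at one such stage. This is its only use beyond CH.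

\medskip
\noindent\textbf{Bookkeeping.} Fix a $\diamondsuit$-sequence $(B_\delta)_{\delta<\omega_1}$. In a system, $K$ is a countable union of compact metrizable spaces, so $|K|\le\mathfrak c=\omega_1$ and $|K^\omega|\le\mathfrak c^{\omega}=\omega_1$. Let $(f_\xi)_{\xi<\omega_1}$ list all selections. Fix a surjection $\pi=(\pi_0,\pi_1)\colon\omega_1\to\omega_1\times\omega_1$ with $\pi_0(\xi)\le\xi$ for all $\xi$. (Let $\rho=(\rho_0,\rho_1)\colon\omega_1\to\omega_1\times\omega_1$ take every value uncountably often, and put $\pi(\xi)=\rho(\xi)$ if $\rho_0(\xi)\le\xi$ and $\pi(\xi)=(0,0)$ otherwise.)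

\medskip
\noindent\textbf{The recursion.} We construct systems $\mathcal S^\xi$ $(\xi<\omega_1)$, each extending the earlier ones. Take $\mathcal S^0$ from Lemma~\ref{lem:initial}, and use Lemma~\ref{lem:limit} at limits. As soon as $\mathcal S^\alpha$ is defined, choose surjections $e_\alpha\colon\omega_1\to(K^\alpha)^n$ and $\sigma_\alpha\colon\omega_1\to(K^\alpha)^\omega$. Put $h_\eta=e_{\pi_0(\eta)}(\pi_1(\eta))$. Since $\pi_0(\eta)\le\eta$, the point $h_\eta$ is defined once $\mathcal S^\eta$ is, and $h_\eta\in(K^\xi)^n$ for $\eta\le\xi$. To pass from $\mathcal S^\xi$ to $\mathcal S^{\xi+1}$, extend three times in succession.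
\begin{enumerate}
\item Let $A_\xi=\{h_\eta:\eta\in B_\xi\}\subseteq(K^\xi)^n$. Give $K^\xi$ the $\Phi^\xi$-topology, which is metrizable. If $0$ lies in the closure of $A_\xi$ in $(K^\xi)^n$ and $0\notin A_\xi$, choose a sequence in $A_\xi$ converging to $0$; its coordinates are $\Phi^\xi$-null. Apply Proposition~\ref{prop:B} to it. Otherwise do nothing.
\item Apply Proposition~\ref{prop:A} to the sequence $\sigma_{\pi_0(\xi)}(\pi_1(\xi))$, which lies in $K^{\pi_0(\xi)}\subseteq K^\xi$.
\item Apply Proposition~\ref{prop:C} to $f_\xi$, and let $\mathcal S^{\xi+1}$ be the result.
\end{enumerate}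
The subsequences found in (1) and (2) converge in groups $K^{\xi+1}_j$, because $\mathcal S^{\xi+1}$ extends the intermediate systems.

Let $G=\bigcup_{\xi<\omega_1}K^\xi$ and $I=\bigcup_{\xi<\omega_1}I^\xi$. For $\iota\in I$ let $\varphi_\iota\colon G\to\mathbb{F}_2$ be the union of the $\varphi^\xi_\iota$ with $\iota\in I^\xi$, and let $\Phi=(\varphi_\iota)_{\iota\in I}$. Give $G$ the $\Phi$-topology. By (S0) for the $\mathcal S^\xi$ the family $\Phi$ separates points, so $G$ is a Hausdorff boolean group, topologically isomorphic to a subgroup of $\mathbb{F}_2^I$, and $|I|\le\omega_1$.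

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The inclusions $K^\xi_j\to G$ are continuous.} Given $\iota\in I$, choose $\zeta\ge\xi$ with $\iota\in I^\zeta$. Then $K^\xi_j$ is a topological subgroup of some $K^\zeta_i$, on which $\varphi_\iota$ is continuous. So a sequence that converges in some $K^\xi_j$ converges to the same point in $G$.

\emph{$G$ is sequentially compact.} A sequence in $G$ lies in some $K^\alpha$, since $\omega_1$ has uncountable cofinality, so it equals $\sigma_\alpha(\beta)$ for some $\beta$. Take $\xi$ with $\pi(\xi)=(\alpha,\beta)$. By part (2) of step $\xi$, a subsequence converges in some $K^{\xi+1}_j$, hence in $G$.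

\emph{$G^n$ is Fr\'echet.} By translation it suffices to consider $A\subseteq G^n$ with $0\in\overline A$, and we may assume $0\notin A$. The map $\eta\mapsto h_\eta$ is onto $G^n$, because $G^n=\bigcup_\alpha(K^\alpha)^n$ and $\pi$ and the $e_\alpha$ are onto. Let $B=\{\eta<\omega_1:h_\eta\in A\}$. For finite $I_0\subseteq I$ let $U(I_0)$ be the set of points of $G^n$ at all of whose coordinates all $\varphi_\iota$ $(\iota\in I_0)$ vanish. These sets form a base at $0$, so we can fix $\eta(I_0)\in B$ with $h_{\eta(I_0)}\in U(I_0)$. Let $F(\alpha)$ be the least ordinal larger than $\alpha$ and than all $\eta(I_0)$ with $I_0\subseteq I^\alpha$ finite. Then $F(\alpha)<\omega_1$ as $I^\alpha$ is countable, and $F$ is nondecreasing. Let $\mathcal C$ be the set of limit ordinals $\delta<\omega_1$ with $F(\alpha)<\delta$ for all $\alpha<\delta$.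

The set $\mathcal C$ is a club. If $\delta$ is the supremum of an increasing sequence $(\delta_k)$ in $\mathcal C$ and $\alpha<\delta$, then $\alpha<\delta_k$ for some $k$, so $F(\alpha)<\delta_k\le\delta$. Given $\gamma_0<\omega_1$, put $\gamma_{k+1}=F(\gamma_k)$ and $\delta=\sup_k\gamma_k$. The sequence is strictly increasing, so $\delta$ is a limit, and $\alpha\le\gamma_k$ implies $F(\alpha)\le\gamma_{k+1}<\delta$. So $\delta\in\mathcal C$ and $\delta>\gamma_0$.

Choose $\delta\in\mathcal C$ with $B\cap\delta=B_\delta$. Then $A_\delta\subseteq A$, and so $0\notin A_\delta$. A finite set $I_0\subseteq I^\delta=\bigcup_{\alpha<\delta}I^\alpha$ is contained in some $I^\alpha$ with $\alpha<\delta$. Then $\eta(I_0)<F(\alpha)<\delta$, so $\eta(I_0)\in B_\delta$ and $h_{\eta(I_0)}\in A_\delta\cap U(I_0)$. Thus $0$ is in the closure of $A_\delta$ for the $\Phi^\delta$-topology. Part (1) of step $\delta$ produced a sequence in $A_\delta\subseteq A$ converging coordinatewise to $0$ in some $K^{\delta+1}_j$, hence converging to $0$ in $G^n$. In particular $G$, which embeds in $G^n$, is Fr\'echet.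

\emph{$G^{n+1}$ is not Fr\'echet.} Let $X_d=(x^0_d,\dots,x^n_d)\in G^{n+1}\setminus\{0\}$. By (S1) and the continuity of the inclusions, $\lim_kX_{(m,k)}=0$ for every $m$. If $G^{n+1}$ were Fr\'echet, Lemma~\ref{lem:selection} would give a selection $f$ along which $X_d$ converges to $0$, so that every $\varphi_\iota$ vanishes at $x^s_d$ for all $s\le n$ and almost all $d\in f$. But $f=f_\xi$ for some $\xi$, and by part (3) of step $\xi$ there are $\iota\in I^{\xi+1}$ and $s\le n$ with $\varphi_\iota(x^s_d)=1$ for infinitely many $d\in f$. This is a contradiction.
\end{proof}

\begin{thebibliography}{9}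

\bibitem{HR}
Hewitt and Ross, \emph{Abstract Harmonic Analysis I}.

\bibitem{Shibakov}
Alexander Shibakov, \emph{Precompact groups and convergence}, arXiv:1903.09236 (2019).

\end{thebibliography}
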